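\title{Invariant subspaces generated by their analytic part\\ for the Bergman--Dirichlet weight}

\begin{abstract}
Let $\Omega(n)=1/(n+1)$ for $n\ge 0$ and $\Omega(n)=|n|$ for $n<0$. We show that the weighted space $\ell^2(\mathbb Z,\Omega)$ has a nontrivial closed subspace $\mathcal N$ that is invariant under the bilateral shift and its inverse and is generated, as such a subspace, by those of its elements that vanish on the negative integers. Equivalently, there are a nonzero function $f$ in the Bergman space and a nonzero bounded functional on $\ell^2(\mathbb Z,\Omega)$ that annihilates all translates, to the left and to the right, of the Taylor sequence of $f$. The functional is the boundary distribution of $\chi/f$, where $\chi$ is a cutoff that tends to zero at almost every boundary point. The method works for all weights $(n+1)^{-\alpha}$ $(n\ge 0)$, $|n|^{\gamma}$ $(n<0)$ with $\alpha,\gamma>0$. Simpler arguments give such subspaces for $\alpha\le0<\gamma$ and show that there are none for $\alpha=0\ge\gamma$.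
\end{abstract}

\section{Introduction}

\subsection{The question}

For a positive weight $\Omega:\mathbb Z\to(0,\infty)$ let $\ell^2(\mathbb Z,\Omega)$ be the Hilbert space of complex sequences $a=\{a_n\}_{n\in\mathbb Z}$ with
\[
\|a\|^2=\sum_{n\in\mathbb Z}|a_n|^2\,\Omega(n)<\infty ,
\]
and let $\ell^2(\mathbb Z_+,\Omega)$ be the closed subspace of sequences that vanish on the negative integers. The bilateral shift is $(\mathbf Sa)_n=a_{n-1}$. A subspace $\mathcal N$ of $\ell^2(\mathbb Z,\Omega)$ is \emph{bilaterally invariant} if it is closed and $\mathbf S\mathcal N\subset\mathcal N$, $\mathbf S^{-1}\mathcal N\subset\mathcal N$; it is \emph{nontrivial} if it is neither $\{0\}$ nor the whole space. We say that $\mathcal N$ is \emph{generated by its analytic part} if it is the smallest bilaterally invariant subspace that contains $\mathcal N\cap\ell^2(\mathbb Z_+,\Omega)$.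

When $\Omega\equiv1$, Fourier series turn $\ell^2(\mathbb Z)$ into $L^2(\mathbb T)$ and $\mathbf S$ into multiplication by $e^{i\theta}$. Every bilaterally invariant subspace then consists of all functions that vanish almost everywhere on a given measurable subset of the circle $\mathbb T$. A nonzero function in the Hardy space $H^2$ is nonzero almost everywhere on $\mathbb T$, so a nontrivial $\mathcal N$ contains no nonzero analytic element, and no nontrivial subspace is generated by its analytic part.

The question treated here, posed by Borichev, Hedenmalm and Volberg \cite{BHV}, is whether such subspaces exist for the \emph{Bergman--Dirichlet weight}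
\begin{equation}\label{eq:BD}
\Omega(n)=\frac1{n+1}\quad(n\ge0),\qquad \Omega(n)=-n\quad(n\le-1).
\end{equation}
Here $\ell^2(\mathbb Z_+,\Omega)$ is the space of Taylor sequences of functions in the Bergman space of the unit disc $\mathbb D$, and the negative half of the weight is of Dirichlet type.

\begin{theorem}\label{thm:main}
For the weight \eqref{eq:BD} there is a nontrivial bilaterally invariant subspace of $\ell^2(\mathbb Z,\Omega)$ that is generated by its analytic part.
\end{theorem}

For $\alpha,\gamma\in\mathbb R$ put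
\[
\Omega_{\alpha,\gamma}(n)=(n+1)^{-\alpha}\quad(n\ge0),\qquad \Omega_{\alpha,\gamma}(n)=|n|^{\gamma}\quad(n<0),
\]
so that \eqref{eq:BD} is $\Omega_{1,1}$. The method, together with simpler arguments for $\alpha\le0$, gives the following extension.

\begin{theorem}\label{thm:general}
If $\gamma>0$ and $\alpha\in\mathbb R$, then $\ell^2(\mathbb Z,\Omega_{\alpha,\gamma})$ has a nontrivial bilaterally invariant subspace generated by its analytic part. If $\alpha=0$ and $\gamma\le0$, there is none.
\end{theorem}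

We make no claim for $\gamma\le0$, $\alpha\ne0$. The core of the paper is the case $\alpha,\gamma>0$. A reader who is interested only in Theorem~\ref{thm:main} may put $\alpha=\gamma=1$ and $\beta=\frac14$ everywhere, read only Subsection~\ref{sec:cantor} of Section~\ref{sec:zero}, and skip Section~\ref{sec:neg}.

\subsection{What has to be found}

By duality (Lemma~\ref{lem:reduction}) we need a nonzero sequence $a$ on $\mathbb Z_+$ and a nonzero sequence $b$ on $\mathbb Z$ such that
\begin{equation}\label{eq:conv}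
(a*b)_k=\sum_{n\ge0}a_nb_{k-n}=0\qquad\text{for all }k\in\mathbb Z ,
\end{equation}
where, for $\alpha=\gamma=1$, the function $f(z)=\sum a_nz^n$ is in the Bergman space, $\sum_{j\ge0} |b_j|^2/(j+1)<\infty$ and $\sum_{n\ge0}(n+1)|b_{-n-1}|^2<\infty$. So $b$ is a sum of a ``Bergman half'' $(b_j)_{j\ge0}$ and a ``Dirichlet half'' $(b_{-n-1})_{n\ge0}$.

A linear factor of $f$ is of no use by itself. If $f(z)=z-\lambda$, then \eqref{eq:conv} says $b_{k-1}=\lambda b_k$. For $\lambda=0$ this gives $b=0$, and for $\lambda\neq0$ it gives $b_k=b_0\lambda^{-k}$. For $|\lambda|<1$ this sequence grows exponentially as $k\to+\infty$; for $|\lambda|\ge1$ it does not tend to zero as $k\to-\infty$. Neither is allowed unless $b=0$. This suggests that the annihilation has to take place on the boundary.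

Formally, \eqref{eq:conv} says that the boundary distribution $\sum b_ke^{ik\theta}$ is annihilated by multiplication with $f$. If $b$ were a function on $\mathbb T$ and $f\ne0$ a.e., then $b$ would vanish, as in the case $\Omega\equiv1$; this suggests the answer ``no''. But the Bergman half of $b$ need not be a function on $\mathbb T$, and this leaves room. Suppose that $V$ is a function in $\mathbb D$, not analytic, whose restrictions $V_r$ to the circles $|z|=r$ converge to a \emph{nonzero distribution} $b$ as $r\to1$, while $fV_r\to0$ \emph{in $L^1$}. Then one expects $f\cdot b=0$ with $b\neq0$. Writing $\chi=fV$, we look for an analytic zero-free $f$ and a function $\chi$ with values in $[0,1]$ that tends to $0$ in the mean on circles, such that $V=\chi/f$ has a nonzero distributional boundary value with the required smoothness.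

Section~\ref{sec:zero} shows this mechanism in the case $\alpha=0$, where $f$ is a singular inner function and $\chi=1-|f|^2$. For $\alpha>0$ the smoothness required of the negative half of $b$ is controlled by $\bar\partial V=\bar\partial\chi/f$. We make it small by letting $|f|$ be \emph{large} where $\chi$ varies; this is possible because $f$ need not be bounded. Section~\ref{sec:criterion} turns this into a criterion. Sections~\ref{sec:data} and~\ref{sec:harmonic} construct a suitable $\log|f|$ from a Cantor set of measure zero whose dissection ratios tend to $\frac12$ at a critical rate, and Section~\ref{sec:verify} checks the criterion. The case $\alpha<0$, in which $b$ can be the Fourier sequence of a measure, is in Section~\ref{sec:neg}.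

\section{Reduction to a convolution equation}\label{sec:reduction}

\begin{lemma}\label{lem:reduction}
Let $\alpha,\gamma\in\mathbb R$. The space $\ell^2(\mathbb Z,\Omega_{\alpha,\gamma})$ has a nontrivial bilaterally invariant subspace generated by its analytic part if and only if there are a sequence $a\neq0$ supported on $\mathbb Z_+$ and a sequence $b\ne0$ on $\mathbb Z$ with
\begin{equation}\label{eq:one}
\sum_{n\ge0}\frac{|a_n|^2}{(n+1)^{\alpha}}<\infty,\qquad \sum_{n\ge0}(n+1)^\alpha|b_{-n-1}|^2<\infty,\qquad \sum_{j\ge0}\frac{|b_j|^2}{(j+1)^\gamma}<\infty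
\end{equation}
and $a*b=0$, in the sense of \eqref{eq:conv}.
\end{lemma}

\begin{proof}
Write $\Omega=\Omega_{\alpha,\gamma}$. Quotients of consecutive values of $\Omega$ are bounded above and below, so $\mathbf S$ and $\mathbf S^{-1}$ are bounded. Consider the functional $\Lambda_b(x)=\sum_nx_nb_{-n-1}$. It is bounded if and only if $\sum_n|b_{-n-1}|^2/\Omega(n)<\infty$. The terms with $n\ge0$ give the second sum in \eqref{eq:one}; for $n=-j-1<0$ we have $b_{-n-1}=b_j$ and $\Omega(n)=(j+1)^\gamma$, which gives the third. So the bounded functionals on $\ell^2(\mathbb Z,\Omega)$ are exactly the $\Lambda_b$ with $b$ satisfying the last two conditions in \eqref{eq:one}, and $\Lambda_b\neq0$ if and only if $b\ne0$. For $a\in\ell^2(\mathbb Z_+,\Omega)$ and $j\in\mathbb Z$,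
\[
\Lambda_b(\mathbf S^ja)=\sum_na_{n-j}b_{-n-1}=\sum_{m\ge0}a_mb_{-j-1-m}=(a*b)_{-j-1},
\]
with absolute convergence.

If $a,b$ are given, let $\mathcal N$ be the closed span of $\{\mathbf S^ja\}_{j\in\mathbb Z}$. It is bilaterally invariant and nonzero, and it lies in $\ker\Lambda_b$, which is not the whole space. Since $a\in\mathcal N\cap\ell^2(\mathbb Z_+,\Omega)$, every bilaterally invariant subspace that contains the analytic part of $\mathcal N$ contains all $\mathbf S^ja$, and hence $\mathcal N$.

Conversely, let $\mathcal N$ be nontrivial and generated by its analytic part. Then the analytic part is not $\{0\}$; take $a\neq0$ in it. Since $\mathcal N$ is closed and proper, there is $b\ne0$ as in \eqref{eq:one} with $\Lambda_b=0$ on $\mathcal N$. As $\mathbf S^ja\in\mathcal N$ for all $j$, we get $a*b=0$.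
\end{proof}

\medskip
\noindent\textbf{Conventions.} The letters $C,c>0$ denote constants that may change from line to line and depend only on $\alpha,\beta,\gamma$ (the parameter $\beta$ enters in Section~\ref{sec:cantor}). We write $X\asymp Y$ if $cY\le X\le CY$. Area measure is $dm$, and $\bar\partial=\partial/\partial\bar z$. For $\kappa>0$ and integers $n\ge0$,
\begin{equation}\label{eq:beta}
\int_0^1\rho^{2n+1}(1-\rho^2)^{\kappa-1}\,d\rho=\frac{\Gamma(n+1)\Gamma(\kappa)}{2\,\Gamma(n+1+\kappa)}\asymp(n+1)^{-\kappa}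
\end{equation}
(the constants here depend on $\kappa$). So, by Parseval's identity on circles, for $F=\sum F_nz^n$ analytic in $\mathbb D$,
\begin{equation}\label{eq:norm}
\int_{\mathbb D}|F|^2(1-|z|^2)^{\kappa-1}\,dm\asymp\sum_{n\ge0}|F_n|^2(n+1)^{-\kappa}.
\end{equation}

\section{The case \texorpdfstring{$\alpha=0$}{alpha=0}}\label{sec:zero}

\subsection{No subspace for \texorpdfstring{$\gamma\le0$}{gamma<=0}}

Let $\alpha=0$, $\gamma\le0$, and suppose that $a\neq0$ and $b$ satisfy \eqref{eq:one} and $a*b=0$. Then $a$ and $b$ are square summable, hence they are the coefficient sequences of some $f\in H^2\setminus\{0\}$ and $g\in L^2(\mathbb T)$. The product $fg\in L^1(\mathbb T)$ has Fourier coefficients $(a*b)_k=0$, so $fg=0$ a.e. Since $f\ne0$ a.e.\ on $\mathbb T$, we get $g=0$, that is, $b=0$. By Lemma~\ref{lem:reduction} this proves the second assertion of Theorem~\ref{thm:general}.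

For $\gamma>0$ the argument breaks down because $\sum_{j\ge0}b_je^{ij\theta}$ need no longer be a function. To exploit this we use the following set, which also underlies the case $\alpha>0$.

\subsection{A thin Cantor set}\label{sec:cantor}

Fix $\beta\in(0,\frac14]$ and put
\[
\ell_1=\tfrac12,\qquad \varepsilon_k=\frac\beta k,\qquad \ell_{k+1}=\tfrac12(1-\varepsilon_k)\,\ell_k .
\]
The intervals of generation $1$ are $[0,\frac12]$ and $[\frac12,1]$. From each interval of generation $k$, whose length is $\ell_k$, remove the open middle interval of length $\varepsilon_k\ell_k$; this is called a \emph{gap of generation $k$}. The two closed intervals that remain have length $\ell_{k+1}$ and are of generation $k+1$; we call them the \emph{children} of the given interval. Let $E_k$ be the union of the $2^k$ intervals of generation $k$ and $K=\bigcap_kE_k$; all these sets are extended $1$-periodically to $\mathbb R$. Thus $E_1=\mathbb R$, and $\mathbb R\setminus E_k$ is the union of the gaps of generation $<k$. Since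 $1-\varepsilon_k\ge\frac34$,
\begin{equation}\label{eq:ell}
\tfrac38\ell_k\le\ell_{k+1}\le\tfrac12\ell_k,\qquad \ell_k=2^{-k}p_k,\qquad p_k=\prod_{i<k}\Big(1-\frac\beta i\Big)=\frac{\Gamma(k-\beta)}{\Gamma(1-\beta)\Gamma(k)}\sim C_\beta k^{-\beta}
\end{equation}
with $C_\beta=1/\Gamma(1-\beta)$. In particular $|E_k\cap[0,1]|=2^k\ell_k=p_k\to0$, so $|K\cap[0,1]|=0$. The reason for the rate $\varepsilon_k=\beta/k$ will appear in Section~\ref{sec:data}; for the moment it matters only that $K$ is null and that $p_k$ tends to $0$ slowly.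

We work in half-plane coordinates
\[
z=e^{2\pi i(x+iy)},\qquad dm=4\pi^2e^{-4\pi y}\,dx\,dy,\qquad 1-|z|^2=1-e^{-4\pi y}\asymp y\quad(0<y\le1).
\]
Let $P_y(t)=\frac1\pi\frac{y}{t^2+y^2}$. If $\nu$ is a $1$-periodic locally finite measure, $P_y*\nu$ is $1$-periodic in $x$ and, in the variable $z$, is the Poisson integral of $\nu$ on the disc. We shall often use the following comparison. If $Q$ is an interval with $|Q|\le y$ and $t,t'\in Q$, then $(x-t')^2+y^2\le2(x-t)^2+2y^2+y^2\le3\big((x-t)^2+y^2\big)$. Averaging over $t'$ we get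
\begin{equation}\label{eq:star}
\sup_{t\in Q}\frac1{(x-t)^2+y^2}\le\frac3{|Q|}\int_Q\frac{dt'}{(x-t')^2+y^2}\qquad(|Q|\le y).
\end{equation}

\subsection{A subspace for \texorpdfstring{$\gamma>0$}{gamma>0}}\label{sec:inner}

Let $\alpha=0$, $\gamma>0$, $\beta=\frac14$. Let $\nu$ be the probability measure on $K\cap[0,1]$ that gives mass $2^{-j}$ to each interval of generation $j$ in $[0,1]$, extended periodically. It is singular because $|K|=0$. Let $f$ be the singular inner function with
\[
|f|=e^{-P_y*\nu}.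
\]
Recall that the Poisson integral of a singular measure has radial limit $0$ a.e., so $|f|=1$ a.e.\ on $\mathbb T$; also $|f(0)|=e^{-1}$, so $f$ is not constant. If $\ell_k\le y$, then \eqref{eq:star} gives
\[
P_y*\nu(x)\le\sum_J2^{-k}\sup_{t\in J}P_y(x-t)\le\frac{3\cdot2^{-k}}{\ell_k}\int_{\mathbb R}P_y=\frac3{p_k}\le Ck^{1/4},
\]
the sum being over all intervals $J$ of generation $k$. For $k=1$ this shows that $1/f$ is bounded for $y\ge\frac12$. Splitting $0<y<\frac12$ into the ranges $\ell_k\le y<\ell_{k-1}$, $k\ge2$, we get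
\[
\int_{\mathbb D}|f|^{-2}(1-|z|^2)^{\gamma-1}\,dm\le C+C\sum_{k\ge2}e^{Ck^{1/4}}\int_0^{\ell_{k-1}}y^{\gamma-1}\,dy\le C+C\sum_{k\ge2}\ell_{k-1}^{\gamma}\,e^{Ck^{1/4}}<\infty .
\]

Let $a$ be the Taylor sequence of $f$, and let $b$ be the Taylor sequence of $1/f$ minus the Fourier sequence of $\bar f|_{\mathbb T}$. The first sequence is supported on $\mathbb Z_+$ and satisfies the third condition in \eqref{eq:one} by \eqref{eq:norm}; the second is supported on $\{n\le0\}$ and is square summable. So \eqref{eq:one} holds with $\alpha=0$. For $n\ge1$ we have $b_{-n}=-\overline{a_n}$, and these numbers are not all zero because $f$ is not constant. Finally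
\[
(a*b)_k=\delta_{k0}-\widehat{|f|^2}(k)=0\qquad(k\in\mathbb Z),
\]
because $f\cdot\frac1f=1$ in $\mathbb D$ and $|f|^2=1$ a.e.\ on $\mathbb T$. By Lemma~\ref{lem:reduction} this proves the case $\alpha=0<\gamma$ of Theorem~\ref{thm:general}.

\subsection{What the example shows}

The functions $1/f$ and $\bar f$ have the same boundary values a.e., but not the same boundary distributions. In other words, put $V=\frac1f-\bar f$ in $\mathbb D$. The Fourier coefficients of $V$ on $|z|=r$ converge to those of $b$ as $r\to1$, while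
\[
V=\frac\chi f,\qquad \chi=1-|f|^2\in[0,1],
\]
and $\chi$ tends to $0$ radially a.e.\ and boundedly, hence in $L^1$ on circles. This is the mechanism described in the introduction. The smoothness of the negative half of $b$ is governed by $\bar\partial V=\bar\partial\chi/f$, which is $-\overline{f'}$ here: the second condition in \eqref{eq:one} becomes $\sum(n+1)^\alpha|a_{n+1}|^2<\infty$. For $\alpha=1$ this would say that the inner function $f$ has finite Dirichlet integral. Instead of asking for this we give up the boundedness of $f$, which for $\alpha>0$ is not needed, and no longer tie $\chi$ to $f$ by $\chi=1-|f|^2$.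

\section{A criterion for \texorpdfstring{$\alpha,\gamma>0$}{alpha, gamma > 0}}\label{sec:criterion}

A locally Lipschitz function is differentiable almost everywhere, so $\bar\partial\chi$ below is defined a.e.\ and locally bounded.

\begin{proposition}\label{prop:criterion}
Let $\alpha,\gamma>0$. Let $f$ be analytic and zero-free in $\mathbb D$, let $\chi:\mathbb D\to[0,1]$ be locally Lipschitz, and put $q=\bar\partial\chi/f$. Assume:
\begin{itemize}
\item[(a)] $\int_{\mathbb D}|f|^2(1-|z|^2)^{\alpha-1}dm<\infty$ and $\int_{\mathbb D}|f|^{-2}(1-|z|^2)^{\gamma-1}dm<\infty$;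
\item[(b)] $\chi=1$ on $\{|z|\le r_0\}$ for some $r_0\in(0,1)$;
\item[(c)] $\int_0^{2\pi}\chi(re^{i\theta})\,d\theta\to0$ as $r\to1$;
\item[(d)] $N:=\int_{\mathbb D}|q|^2(1-|z|^2)^{1-\alpha}dm<\infty$;
\item[(e)] $\sup_{r<1}\int_0^{2\pi}\chi^2|f|^{-2}(re^{i\theta})\,d\theta=\infty$.
\end{itemize}
Let $a$ be the Taylor sequence of $f$. Then there is $b\ne0$ such that \eqref{eq:one} holds and $a*b=0$.
\end{proposition}

The sequence $b$ is the boundary distribution of $V=\chi/f$. The roles of the hypotheses are as follows: (a) puts $a$ and, together with (d), the positive half of $b$ in the right spaces, (d) does so for the negative half, (c) gives $a*b=0$ and (e) gives $b\neq0$. Condition (b) is a convenience that avoids a discussion at the origin. The proof rests on an ordinary differential equation for the Fourier coefficients of $V$ on circles.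

\begin{proof}
In this proof $C$ may also depend on $r_0$. For a function $F$ in $\mathbb D$ write
\[
F_k(r)=\frac1{2\pi}\int_0^{2\pi}F(re^{i\theta})e^{-ik\theta}\,d\theta\qquad(k\in\mathbb Z,\ 0<r<1).
\]

\emph{The equation for the coefficients.} The function $V=\chi/f$ is locally Lipschitz, and $\bar\partial V=q$ a.e.\ because $1/f$ is analytic. In polar coordinates, $\bar\partial=\frac12e^{i\theta}\big(\partial_r+\frac ir\partial_\theta\big)$. Since $V$ is Lipschitz on compact subsets of $\mathbb D\setminus\{0\}$, Fubini's theorem gives $V_k(r'')-V_k(r')=\int_{r'}^{r''}(\partial_rV)_k\,dr$. So $V_k$ is locally Lipschitz and $V_k'=(\partial_rV)_k$ a.e.; integration by parts in $\theta$ gives $(\partial_\theta V)_k=ikV_k$ for a.e.\ $r$. Taking the coefficient of index $k+1$ in $\bar\partial V=q$ we obtain $2q_{k+1}=V_k'-\frac krV_k$, that is,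
\[
\frac{d}{dr}\big(r^{-k}V_k(r)\big)=2r^{-k}q_{k+1}(r)\qquad\text{for a.e. }r\in(0,1).
\]
On $|z|\le r_0$ we have $V=1/f$. So $r^{-k}V_k(r)=c_k$ for $0<r\le r_0$, where $c_k$ is the Taylor coefficient of $1/f$ for $k\ge0$ and $c_k=0$ for $k<0$; and $q=0$ a.e.\ on $|z|\le r_0$. Hence
\begin{equation}\label{eq:ode}
r^{-k}V_k(r)=c_k+2\int_0^r\rho^{-k}q_{k+1}(\rho)\,d\rho ,
\end{equation}
where the integrand vanishes a.e.\ on $(0,r_0)$.

\emph{Definition of $b$.} Put $N_k=2\pi\int_0^1|q_{k+1}(\rho)|^2(1-\rho^2)^{1-\alpha}\rho\,d\rho$. By Parseval, $\sum_{k\in\mathbb Z}N_k=N$. By Cauchy--Schwarz,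
\begin{equation}\label{eq:l1}
\Big(\int_{r_0}^1|q_{k+1}|\,d\rho\Big)^2\le\int_{r_0}^1\frac{(1-\rho^2)^{\alpha-1}}{\rho}\,d\rho\cdot\frac{N_k}{2\pi}\le CN_k .
\end{equation}
The hypothesis $\alpha>0$ is used here. So the limits
\[
b_k:=\lim_{r\to1}V_k(r)=c_k+2\int_0^1\rho^{-k}q_{k+1}(\rho)\,d\rho\qquad(k\in\mathbb Z)
\]
exist. Let $G_k(r)=V_k(r)-b_kr^k$ for $k\ge0$ and $G_k(r)=V_k(r)$ for $k<0$. By \eqref{eq:ode},
\[
G_k(r)=-2\int_r^1\Big(\frac r\rho\Big)^kq_{k+1}(\rho)\,d\rho\quad(k\ge0),\qquad
G_k(r)=2\int_0^r\Big(\frac\rho r\Big)^{|k|}q_{k+1}(\rho)\,d\rho\quad(k<0).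
\]
The powers are at most $1$ on the domains of integration, and $q_{k+1}=0$ a.e.\ on $(0,r_0)$. So \eqref{eq:l1} gives $|G_k(r)|^2\le CN_k$ and
\begin{equation}\label{eq:G}
\sup_{0<r<1}\sum_{k\in\mathbb Z}|G_k(r)|^2\le CN .
\end{equation}

\emph{The conditions \eqref{eq:one}.} The first one follows from (a) and \eqref{eq:norm}. For the third, $|b_kr^k|^2\le2|V_k(r)|^2+2|G_k(r)|^2$ for $k\ge0$. Sum over $k\ge0$, multiply by $r(1-r^2)^{\gamma-1}$ and integrate over $(0,1)$. By \eqref{eq:beta}, Parseval, the bound $|V|\le1/|f|$ and \eqref{eq:G},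
\[
c\sum_{k\ge0}\frac{|b_k|^2}{(k+1)^{\gamma}}\le\frac1\pi\int_{\mathbb D}|f|^{-2}(1-|z|^2)^{\gamma-1}dm+CN\int_0^1r(1-r^2)^{\gamma-1}dr<\infty .
\]
For the second, put $B_n=2\int_0^1\rho^{n+1}|q_{-n}(\rho)|\,d\rho$ for $n\ge0$, so that $|b_{-n-1}|\le B_n$. Writing $\rho^{n+1}=\rho^{n+1/2}\rho^{1/2}$ and using Cauchy--Schwarz and \eqref{eq:beta},
\begin{equation}\label{eq:B}
B_n^2\le4\int_0^1\rho^{2n+1}(1-\rho^2)^{\alpha-1}d\rho\cdot\frac{N_{-n-1}}{2\pi}\le\frac{C\,N_{-n-1}}{(n+1)^{\alpha}},\qquad \sum_{n\ge0}(n+1)^\alpha B_n^2\le CN .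
\end{equation}

\emph{$b\ne0$.} If $b=0$, then $V_k(r)=G_k(r)$ for all $k$ and $r$, and by \eqref{eq:G} and Parseval the integrals $\int_0^{2\pi}|V(re^{i\theta})|^2d\theta$ are bounded. This contradicts (e).

\emph{$a*b=0$.} Fix $k$. For $r<1$ the identity $fV=\chi$ on $|z|=r$ gives
\begin{equation}\label{eq:chik}
\chi_k(r)=\sum_{n\ge0}a_nr^nV_{k-n}(r).
\end{equation}
As $r\to1$ the left side tends to $0$ by (c), and each term on the right tends to $a_nb_{k-n}$. It remains to justify the interchange of limit and sum. The finitely many terms with $n\le k$ need no attention. For $n>k$ put $n=k+1+m$, $m\ge0$. By \eqref{eq:ode},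
\[
r^nV_{k-n}(r)=2r^{k}\int_0^r\rho^{m+1}q_{-m}(\rho)\,d\rho ,
\]
so $|r^nV_{k-n}(r)|\le2^{|k|}B_{m}$ for $\frac12\le r<1$. Here $n+1\le(|k|+2)(m+1)$, so Cauchy--Schwarz gives
\[
\sum_{n\ge0,\,n>k}|a_n|B_{n-k-1}\le\Big(\sum_{n\ge0}\frac{|a_n|^2}{(n+1)^\alpha}\Big)^{1/2}\Big((|k|+2)^{\alpha}\sum_{m\ge0}(m+1)^\alpha B_m^2\Big)^{1/2}<\infty
\]
by \eqref{eq:B}. Dominated convergence in \eqref{eq:chik} yields $0=\sum_{n\ge0}a_nb_{k-n}=(a*b)_k$.
\end{proof}

\section{The boundary data}\label{sec:data}

\subsection{How the data are chosen}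

This subsection is heuristic; the proof resumes in Subsection~\ref{sec:thedata}. We look for $|f|=e^{\alpha u}$ with $u$ harmonic and $1$-periodic in $x$ in the half-plane $y>0$, and for a cutoff $\chi$ that rises from $0$ to $1$ when $y$ crosses a height $H(x)$, where $H$ is positive off a null set $K$. Then $|\nabla\chi|$ is about $1/H$ on $\{y\approx H(x)\}$, and (d) reads roughly
\[
\int_0^1H^{-2}\cdot e^{-2\alpha u}\cdot H^{1-\alpha}\cdot H\,dx=\int_0^1H^{-\alpha}e^{-2\alpha u(x,H(x))}\,dx<\infty .
\]
This holds if $u\ge\frac12\log\frac1H-C$ at height $H(x)$. On the other hand, if $u\approx\frac12\log\frac1H$ for $0<y\le H(x)$, this region contributes about $\int_0^1H^{-\alpha}\int_0^Hy^{\alpha-1}dy\,dx<\infty$ to $\int|f|^2(1-|z|^2)^{\alpha-1}dm$. So we aim at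
\[
u\approx w:=\tfrac12\log\tfrac1H\qquad\text{for }0<y\le H(x).
\]
For larger $y$ the function $u$ has to decrease, to keep $|f|^2$ integrable. And since $u$ has constant mean on horizontal lines, large positive values off $K$ must be paid for by negative values near $K$. These must be moderate, because $|f|^{-2}$ has to be integrable against $y^{\gamma-1}$.

Let $K$ be a Cantor set as in Section~\ref{sec:cantor}, with $\varepsilon_k$ still free. At height $\ell_k$ we let $u$ see the values $w$ on the gaps of generation $<k$ and a constant $-A_k$ on $E_k$. In the next step the value $-A_k$ on an interval of generation $k$ is replaced by $w$, with mean $W_k$, on the middle gap and by $-A_{k+1}$ on the two children. The integral should not change: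
\[
-A_k=\varepsilon_kW_k-(1-\varepsilon_k)A_{k+1},\qquad\text{i.e.}\qquad A_{k+1}-A_k=\varepsilon_k(A_{k+1}+W_k).
\]
Here $W_k$ is at least of order $k$, since $H$ will be at most comparable with the length of the gap, which is at most $2^{-k}$. The second integral in (a) suggests $A_k=O(k)$. Bounded increments require $\varepsilon_k=O(1/k)$, while $|K|=0$ requires $\sum\varepsilon_k=\infty$. This suggests $\varepsilon_k=\beta/k$, and a small $\beta$ makes $A_k/k$ small.

Finally, how large can $H$ be? Let $d(x)=\operatorname{dist}(x,K)$. A point $x$ with $d(x)=d\approx\ell_k$ sees, at distance about $d$, values $-A_k\approx-ck\approx-c\log\frac1d$. They lower $u(x,y)$ by about $\frac yd\log\frac1d$. So $u\approx w$ can be expected only for $y\lesssim d/\log\frac1d$, and this will be $H$.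

\subsection{The data}\label{sec:thedata}

For $0<s\le1$ let
\[
L(s)=\log\frac es\ge1,\qquad h(s)=\frac s{L(s)},\qquad \varphi(s)=\frac12\log\frac1{h(s)}=\frac12\log\frac{L(s)}s ,
\]
and for $x\notin K$ let
\[
w(x)=\varphi(d(x)),\qquad d(x)=\operatorname{dist}(x,K).
\]
The function $\varphi$ is decreasing, and
\begin{equation}\label{eq:phi}
0\le\varphi\le L,\qquad \varphi(s)-\varphi(r)\le\log\frac rs\quad(0<s<r\le1).
\end{equation}
Indeed $\varphi=\frac12(\log L+L-1)\le L-1$, as $\log L\le L-1$; and $\frac{L(s)}{L(r)}=1+\frac{\log(r/s)}{L(r)}\le1+\log\frac rs\le\frac rs$. Since $(\frac38)^k\le\ell_k$ and $\ell_{k-1}\le2^{1-k}$, and $\log\frac83<1$,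
\begin{equation}\label{eq:Lk}
k\log2\le L(s)\le k+1\qquad(\ell_k\le s<\ell_{k-1},\ k\ge2).
\end{equation}

We collect some facts on distances. All endpoints of intervals belong to $K$.
\begin{itemize}
\item[(D1)] If $x\notin E_j$, then $\operatorname{dist}(x,E_j)=d(x)$: a nearest point of $E_j$ is an endpoint of an interval.
\item[(D2)] If $x\in E_j$, then $d(x)\le\ell_j/2$. So if $x\notin K$ and $\ell_j\le d(x)$, then $x\notin E_j$.
\item[(D3)] In a gap $g$, $d$ is the distance to the nearer endpoint, so $d\le|g|/2$. The longest gaps have length $\varepsilon_1\ell_1=\beta/2$, so $d\le\beta/4\le\frac1{16}$ everywhere.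
\item[(D4)] Two consecutive gaps of generation $<m$ are separated by at least one interval of generation $m$, so an interval $Q$ of length $\ell_m$ meets at most two of them. On each half of a gap, $d$ is linear with slope $\pm1$. Hence for $0<s_0\le1$
\[
\int_{\{t\in Q\setminus E_m:\ d(t)<s_0\}}\log\frac{s_0}{d(t)}\,dt\le4\int_0^{s_0}\log\frac{s_0}s\,ds=4s_0 .
\]
\end{itemize}

Let $W_k$ be the mean of $w$ over a gap of generation $k$. With $\sigma=\frac12\varepsilon_k\ell_k$ we have $W_k=\frac1\sigma\int_0^\sigma\varphi$, and \eqref{eq:phi} together with $\frac1\sigma\int_0^\sigma\log\frac\sigma s\,ds=1$ gives $\varphi(\sigma)\le W_k\le\varphi(\sigma)+1$. As $\log\frac1\sigma=k\log2+O(1+\log k)$, we obtain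
\begin{equation}\label{eq:W}
\frac{W_k}k\to\frac{\log2}2,\qquad 0<W_k\le Ck .
\end{equation}
Define $A_k$ by $A_1=0$ and
\begin{equation}\label{eq:rec}
(1-\varepsilon_k)A_{k+1}=A_k+\varepsilon_kW_k .
\end{equation}
Multiplying by $p_k$ and using $p_{k+1}=(1-\varepsilon_k)p_k$ we find $A_kp_k=\sum_{j<k}\varepsilon_jW_jp_j$. Here
\begin{equation}\label{eq:diverge}
\varepsilon_jW_jp_j\sim\frac{\beta\log2}2\,C_\beta\,j^{-\beta},\qquad\sum_{j<k}j^{-\beta}\sim\frac{k^{1-\beta}}{1-\beta}\to\infty ,
\end{equation}
so $A_kp_k\sim\frac{\beta\log2}{2(1-\beta)}C_\beta k^{1-\beta}$. Dividing by $p_k\sim C_\beta k^{-\beta}$, and noting that $A_k>0$ for $k\ge2$, we get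
\begin{equation}\label{eq:A}
\frac{A_k}k\to\frac{\beta\log2}{2(1-\beta)},\qquad ck\le A_k\le Ck\ \ (k\ge2),\qquad 0\le A_{k+1}-A_k=\varepsilon_k(A_{k+1}+W_k)\le C .
\end{equation}

Now let
\[
\mu_k=w\ \text{ on }\mathbb R\setminus E_k,\qquad \mu_k=-A_k\ \text{ on }E_k,\qquad v_k=\mu_{k+1}-\mu_k .
\]
Then $\mu_1=0$. The function $v_k$ vanishes off $E_k$; on an interval $J$ of generation $k$ it equals $w+A_k$ on the middle gap and $-(A_{k+1}-A_k)$ on the two children. Therefore
\[
\int_Jv_k=\ell_k\big[\varepsilon_k(W_k+A_k)-(1-\varepsilon_k)(A_{k+1}-A_k)\big]=\ell_k\big[\varepsilon_kW_k+A_k-(1-\varepsilon_k)A_{k+1}\big],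
\]
and by \eqref{eq:rec}, \eqref{eq:W} and \eqref{eq:A}
\begin{equation}\label{eq:v}
\int_Jv_k=0,\qquad \int_J|v_k|\le\ell_k\big[\varepsilon_k(W_k+A_k)+(A_{k+1}-A_k)\big]\le C\ell_k .
\end{equation}

\section{The harmonic function}\label{sec:harmonic}

Put $u_k(x,y)=(P_y*\mu_k)(x)$ for $y>0$. Because $v_j$ has mean zero on each interval of generation $j$, the step from $u_j$ to $u_{j+1}$ has little effect at heights above $\ell_j$ and at points far from $E_j$. We make both statements precise. Note that
\[
|P_y'(t)|=\frac{2y|t|}{\pi(t^2+y^2)^2}\le\frac1{\pi(t^2+y^2)},\qquad |P_y'(t)|\le\frac{2y}{\pi|t|^3}.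
\]
Subtracting from $P_y(x-\cdot)$ a constant on each interval $J$ of generation $j$, we get from \eqref{eq:v}
\begin{equation}\label{eq:cancel}
|P_y*v_j(x)|\le\sum_J\ell_j\sup_{t\in J}|P_y'(x-t)|\int_J|v_j|\le C\sum_J\ell_j^2\sup_{t\in J}|P'_y(x-t)| .
\end{equation}

\emph{Heights above $\ell_j$.} If $\ell_j\le y$, then by the first bound for $P_y'$ and \eqref{eq:star} the right side of \eqref{eq:cancel} is at most $C\ell_j\int_{\mathbb R}\frac{dt}{(x-t)^2+y^2}$. Thus
\begin{equation}\label{eq:E1}
|P_y*v_j(x)|\le C\ell_j/y\qquad(\ell_j\le y).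
\end{equation}

\emph{Points far from $E_j$.} Let $x\notin K$, $d=d(x)$ and $\ell_j\le d$. By (D2) and (D1), each $J$ of generation $j$ has distance at least $d\ge|J|$ from $x$, so $|x-t'|\le2|x-t|$ for $t,t'\in J$. By the second bound for $P_y'$ the right side of \eqref{eq:cancel} is at most $C\ell_j\int_{|t|\ge d}y|t|^{-3}dt$, that is,
\begin{equation}\label{eq:E2}
|P_y*v_j(x)|\le Cy\ell_j/d^2\qquad(\ell_j\le d,\ y>0).
\end{equation}

Since $\sum_{j\ge k}\ell_j\le2\ell_k$, \eqref{eq:E1} shows that $u=\lim_ku_k$ exists, uniformly on each half-plane $\{y\ge y_0\}$, $y_0>0$. So $u$ is harmonic in $\{y>0\}$ and $1$-periodic in $x$. By \eqref{eq:v} we have $\int_0^1u_k(x,y)\,dx=\int_0^1\mu_k=\int_0^1\mu_1=0$. Together with $u_1=0$ and \eqref{eq:E1} this gives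
\begin{equation}\label{eq:u}
|u-u_k|\le C\ \text{ if }\ell_k\le y;\qquad |u|\le\frac Cy\ \text{ if }y\ge\tfrac12;\qquad \int_0^1u(x,y)\,dx=0 .
\end{equation}
For $x\notin K$ with $d=d(x)$ let $k(d)=\min\{k:\ell_k\le d\}$. Since $d\le\frac1{16}$, we have
\begin{equation}\label{eq:kd}
k=k(d)\ge2,\qquad \ell_k\le d<\ell_{k-1}\le\tfrac83\ell_k ,
\end{equation}
and summing \eqref{eq:E2} over $j\ge k$,
\begin{equation}\label{eq:u2}
|u(x,y)-u_k(x,y)|\le Cy\ell_k/d^2\le Cy/d\le C\qquad(0<y\le d,\ k=k(d)).
\end{equation}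

The next lemma contains all we need about $u$. Part (i) will bound $1/|f|$ from above; part (ii) will be used for (d) and (e); parts (iii) and (iv) bound $|f|$ from above, on the two sides of the graph $y=d(x)$.

\begin{lemma}\label{lem:u}
\begin{itemize}
\item[(i)] If $\ell_k\le y<\ell_{k-1}$ with $k\ge2$, then $u(x,y)\ge-A_k-C$.
\item[(ii)] If $x\notin K$ and $0<y\le h(d)=d/L(d)$, $d=d(x)$, then $u(x,y)\ge w(x)-C$.
\item[(iii)] If $x\notin K$ and $0<y\le d=d(x)$, then $u(x,y)\le w(x)+C-c\,L(d)\,y/d$.
\item[(iv)] If $0<y<\frac12$ and $d(x)\le y$, then $u(x,y)\le(1-c_0)\varphi(y)+C$, where $c_0=\frac3{40\pi}$.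
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $\mu_k\ge-A_k$ everywhere, because $w\ge0$ and $A_k\ge0$. Use \eqref{eq:u}.

(ii) Let $k=k(d)$; then $x\notin E_k$ by (D2). The points $t$ with $|t-x|<\frac d2$ lie in the same gap as $x$, so they are outside $E_k$, and $d(t)<\frac32d$; hence $\mu_k(t)=w(t)\ge\varphi(\frac32d)$. The mass of $P_y(x-\cdot)$ on this set is at least $1-Cy/d$. On the rest of $\mathbb R\setminus E_k$ we have $\mu_k\ge0$. The set $E_k$ is at distance $d$ from $x$ by (D1), so it contributes at least $-CA_ky/d$. Thus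
\[
u_k(x,y)\ge\varphi(\tfrac32d)-C\,\frac yd\,\big(\varphi(\tfrac32d)+A_k\big).
\]
Here $\varphi(\frac32d)\le\varphi(d)\le L(d)$, and $A_k\le Ck\le CL(d)$ by \eqref{eq:Lk}. As $y/d\le1/L(d)$, the subtracted term is bounded. Finally $\varphi(\frac32d)\ge\varphi(d)-\log\frac32$ by \eqref{eq:phi}, and \eqref{eq:u2}, which applies because $y\le h(d)\le d$, completes the proof.

(iii) Let $k=k(d)$ and let $g$ be the gap that contains $x$. Let $m$ be its generation. Since $x\in E_m$ and $x\notin E_k$, we have $m<k$. By \eqref{eq:u2} it is enough to bound $u_k(x,y)=\int P_y(x-t)\mu_k(t)\,dt$ from above. The difficulty is that every gap of generation $<k$ contributes positively; we show that all gaps but $g$ together contribute only $Cy/d$.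

\emph{The set $E_k$.} A point of $K$ nearest to $x$ lies in an interval $I$ of generation $k$, and $I\subset\{|t-x|\le d+\ell_k\le2d\}$. Since $\ell_k\ge\frac38d$ and $y\le d$,
\[
\int_IP_y(x-t)\,dt\ge\frac38d\cdot\frac{y}{\pi(4d^2+y^2)}\ge c\,\frac yd .
\]
So $I$ contributes at most $-cA_ky/d$, which is at most $-cL(d)y/d$, because $A_k\ge ck$ and $L(d)\le k+1\le2k$. The rest of $E_k$ contributes a nonpositive amount, which we drop.

\emph{The gap $g$.} By \eqref{eq:phi}, $w(t)\le\varphi(\frac d2)+\log\frac d{2d(t)}$ if $d(t)<\frac d2$, and $w(t)\le\varphi(\frac d2)$ otherwise. If $t\in g$ and $d(t)<\frac d2$, then $|x-t|\ge d(x)-d(t)\ge\frac d2$, so $P_y(x-t)\le\frac{4y}{\pi d^2}$. Hence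
\[
\int_gP_y(x-t)w(t)\,dt\le\varphi(\tfrac d2)+\frac{4y}{\pi d^2}\cdot2\int_0^{d/2}\log\frac d{2s}\,ds=\varphi(\tfrac d2)+\frac{4y}{\pi d}\le w(x)+C ,
\]
where the last step uses $\varphi(\frac d2)\le\varphi(d)+\log2$ and $y\le d$.

\emph{Gaps $g'\ne g$ of generation $j$ with $m\le j<k$.} Such a $g'$ is the middle gap of an interval $J$ of generation $j$, and $\int_{g'}w=\varepsilon_j\ell_jW_j\le C\ell_j$. On both sides of $g'$ there are intervals of generation $j+1$, the children of $J$. They do not meet $g$, because $g\cap E_{m+1}=\emptyset$ and $E_{j+1}\subset E_{m+1}$. So $x\notin J$, one of the children lies between $x$ and $g'$, and $|x-t|\ge\ell_{j+1}\ge\frac38\ell_j$ for $t\in g'$. For $t\in g'$ and $t'\in J$ this gives $(x-t')^2+\ell_j^2\le2(x-t)^2+3\ell_j^2\le C(x-t)^2$. Consequently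
\[
\int_{g'}P_y(x-t)w(t)\,dt\le C\ell_j\,y\sup_{t\in g'}|x-t|^{-2}\le Cy\int_J\frac{dt'}{(x-t')^2+\ell_j^2}.
\]
Summing over the intervals $J$ of generation $j$ we get at most $Cy/\ell_j$. As $\ell_{j+1}\le\frac12\ell_j$, the sum over $j<k$ is at most $Cy/\ell_{k-1}\le Cy/d$.

\emph{Gaps of generation $<m$} (present if $m\ge2$). They fill $\mathbb R\setminus E_m$. As $g$ is the middle gap of an interval of generation $m$, they are at distance at least $\ell_{m+1}\ge\frac38\ell_m$ from $x$. Tile $\mathbb R$ by intervals $Q$ of length $\ell_m$. By \eqref{eq:phi}, (D4) with $s_0=\ell_m$, and \eqref{eq:Lk},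
\[
\int_{Q\setminus E_m}w\le\ell_m\varphi(\ell_m)+4\ell_m\le Cm\ell_m .
\]
As before, $(x-t')^2+\ell_m^2\le C(x-t)^2$ for $t\in Q\setminus E_m$ and $t'\in Q$. So the contribution is at most
\[
\sum_QCm\ell_m\,y\sup_{t\in Q\setminus E_m}|x-t|^{-2}\le Cmy\int_{\mathbb R}\frac{dt'}{(x-t')^2+\ell_m^2}\le C\,\frac{my}{\ell_m}=C\beta\,\frac y{|g|}\le C\,\frac yd ,
\]
since $|g|=\varepsilon_m\ell_m=\beta\ell_m/m$ and $d\le|g|/2$.

Adding the four contributions, with $y\le d$, we obtain (iii).

(iv) Choose $k\ge2$ with $\ell_k\le y<\ell_{k-1}\le\frac83\ell_k$; by \eqref{eq:u}, $u\le u_k+C$. A point of $K$ nearest to $x$ lies in an interval $I$ of generation $k$ with $I\subset\{|t-x|\le y+\ell_k\le2y\}$, so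
\[
\int_{E_k}P_y(x-t)\,dt\ge\ell_k\cdot\frac{y}{\pi(4y^2+y^2)}=\frac{\ell_k}{5\pi y}\ge\frac3{40\pi}=c_0 .
\]
Drop the negative data. On $\mathbb R\setminus E_k$, which has $P_y(x-\cdot)$-mass at most $1-c_0$, \eqref{eq:phi} gives $w(t)\le\varphi(y)$ if $d(t)\ge y$ and $w(t)\le\varphi(y)+\log\frac y{d(t)}$ otherwise. Hence
\[
u_k(x,y)\le(1-c_0)\varphi(y)+\int_{\{t\notin E_k:\ d(t)<y\}}P_y(x-t)\log\frac y{d(t)}\,dt .
\]
Tile $\mathbb R$ by intervals $Q$ of length $\ell_k\le y$. By (D4) with $m=k$, $s_0=y$, the logarithm integrates to at most $4y$ over each $Q$, and by \eqref{eq:star} $\sum_Q\ell_k\sup_{t\in Q}P_y(x-t)\le3$. So the last integral is at most $12y/\ell_k\le32$.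
\end{proof}

\section{The case \texorpdfstring{$\alpha,\gamma>0$}{alpha, gamma > 0}}\label{sec:verify}

Let $\alpha,\gamma>0$ and choose $\beta\in(0,\frac14]$ such that
\begin{equation}\label{eq:choice}
\frac{\alpha\beta}{1-\beta}<\gamma .
\end{equation}
For $\alpha=\gamma=1$, $\beta=\frac14$ will do. Let $u$ be the function of Section~\ref{sec:harmonic} for this $\beta$.

\emph{The function $f$.} With $z=e^{2\pi i(x+iy)}$, $u$ becomes a harmonic function $U$ in $\mathbb D\setminus\{0\}$. By \eqref{eq:u} it tends to $0$ at the origin, so it extends harmonically with $U(0)=0$. Let $\widetilde U$ be a harmonic conjugate and put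
\[
f=\exp\big(\alpha(U+i\widetilde U)\big).
\]
This function is analytic and zero-free in $\mathbb D$, and $|f|=e^{\alpha u}$.

\emph{The cutoff $\chi$.} Put $h(0)=0$. On $(0,1]$ we have $0<h'=\frac1L+\frac1{L^2}\le2$. So $H(x)=h(d(x))$ is $2$-Lipschitz, $0\le H\le d\le\frac1{16}$, and $H=0$ exactly on $K$. Let $\vartheta(s)=\min(1,\max(0,2s-1))$ and
\[
\chi(x,y)=\vartheta\Big(\frac y{H(x)}\Big),\qquad \chi(x,y)=1\text{ if }H(x)=0 ;
\]
see Figure~\ref{fig:cutoff}. For $y_0>0$ and $y>\frac{y_0}2$ we have $\chi=\vartheta\big(y/\max(H(x),\frac{y_0}2)\big)$, because both sides are $1$ when $H(x)<\frac{y_0}2$. So $\chi$ is locally Lipschitz. It is $1$-periodic in $x$; $\chi=1$ for $y\ge H(x)$, in particular for $y\ge\frac1{16}$; and $\chi=0$ for $y\le\frac12H(x)$ if $H(x)>0$. Up to null sets, $\nabla\chi\neq0$ only where $\frac12H\le y\le H$, and there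
\[
|\nabla\chi|\le2\Big(\frac1H+\frac{2y}{H^2}\Big)\le\frac6H\quad\text{a.e.}
\]
As a function on $\mathbb D$, equal to $1$ near $0$, $\chi$ is locally Lipschitz. By conformal invariance and because $\chi$ is real, $|\bar\partial\chi|^2dm$ corresponds to $\frac14|\nabla\chi|^2dx\,dy$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (-1.3,0)--(9.3,0);
\draw[line width=2.2pt] (-1.3,0)--(0,0);
\draw[line width=2.2pt] (8,0)--(9.3,0);
\draw[dashed] (0,0)--(4,4)--(8,0);
\draw[thick,domain=0.002:0.5,samples=80] plot ({8*\x},{8*\x/(1-ln(\x))});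
\draw[thick,domain=0.002:0.5,samples=80] plot ({8-8*\x},{8*\x/(1-ln(\x))});
\draw[thick,domain=0.002:0.5,samples=80] plot ({8*\x},{4*\x/(1-ln(\x))});
\draw[thick,domain=0.002:0.5,samples=80] plot ({8-8*\x},{4*\x/(1-ln(\x))});
\node at (4,0.5) {$\chi=0$};
\node at (4,2.9) {$\chi=1$};
\node[anchor=west] at (6.0,2.2) {$y=d(x)$};
\node at (4,2.05) {\small $y=H$};
\node at (4,1.42) {\small $y=\frac12H$};
\node[below] at (4,0) {gap};
\node[below] at (-0.7,0) {$E_k$};
\node[below] at (8.7,0) {$E_k$};
\end{tikzpicture}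
\caption{The cutoff $\chi$ over one gap of generation less than $k$ (schematic). The dashed lines are the graph of $d(x)=\operatorname{dist}(x,K)$. The solid curves are the graphs of $H=d/\log(e/d)$ and $\frac12H$; $\chi$ rises from $0$ to $1$ between them. Below the upper curve $u$ is at least $w=\frac12\log(1/H)$ up to a constant; between this curve and the dashed lines it is pulled down by the negative data on the neighboring parts of $E_k$.}
\label{fig:cutoff}
\end{figure}

We verify the hypotheses of Proposition~\ref{prop:criterion}. Recall that for $0<y\le1$ the quantities $dm$ and $1-|z|^2$ are comparable to $dx\,dy$ and $y$.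

\emph{(a), first integral.} For $y\ge\frac12$, $u$ is bounded by \eqref{eq:u} and $1-|z|^2$ is bounded below, so this part is finite. On $\{0<y<\frac12,\ d(x)\le y\}$, Lemma~\ref{lem:u}(iv) and $e^{2\varphi(y)}=L(y)/y$ give
\[
e^{2\alpha u}y^{\alpha-1}\le C\Big(\frac{L(y)}y\Big)^{\alpha(1-c_0)}y^{\alpha-1}=C\,L(y)^{\alpha(1-c_0)}\,y^{\alpha c_0-1},
\]
which is integrable over $0\le x\le1$, $0<y<\frac12$. On $\{0<y<d(x)\}$, Lemma~\ref{lem:u}(iii) and the substitution $y=sd/L(d)$ give
\[
\int_0^1\!\!\int_0^{d}Ce^{2\alpha\varphi(d)}e^{-2\alpha cL(d)y/d}\,y^{\alpha-1}\,dy\,dx\le C\int_0^1\Big(\frac{L(d)}d\Big)^{\alpha}\Big(\frac d{L(d)}\Big)^{\alpha}dx\int_0^\infty e^{-2\alpha cs}s^{\alpha-1}\,ds<\infty .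
\]

\emph{(a), second integral.} The part $y\ge\frac12$ is finite as before. By Lemma~\ref{lem:u}(i), the part $y<\frac12$ is at most
\[
C\sum_{k\ge2}e^{2\alpha A_k}\int_0^{\ell_{k-1}}y^{\gamma-1}\,dy\le C\sum_{k\ge2}e^{2\alpha A_k}\,2^{-\gamma(k-1)} .
\]
By \eqref{eq:A}, $2\alpha A_k=\big(\frac{\alpha\beta}{1-\beta}+o(1)\big)k\log2$, so the series converges by \eqref{eq:choice}. This is the only place where \eqref{eq:choice} is used.

\emph{(b)} holds with $r_0=e^{-2\pi/16}=e^{-\pi/8}$.

\emph{(c)} As $y\to0$, $\int_0^1\chi(x,y)\,dx\le|\{x\in[0,1]:H(x)\le2y\}|\to|K\cap[0,1]|=0$.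

\emph{(d)} Where $\frac12H\le y\le H=d/L(d)$, $x\notin K$, Lemma~\ref{lem:u}(ii) gives $|f|^{-2}=e^{-2\alpha u}\le Ce^{-2\alpha\varphi(d)}=CH^\alpha$. Hence
\[
\int_{\mathbb D}|q|^2(1-|z|^2)^{1-\alpha}dm\le C\int_0^1H^{-2}H^{\alpha}\int_{H/2}^{H}y^{1-\alpha}\,dy\,dx\le C\int_0^1H^{-2}H^\alpha H^{2-\alpha}\,dx=C .
\]

\emph{(e)} The idea is that the mean of $u(\cdot,y)$ is zero while $\int_0^1w=\infty$, so $u$ must be very negative on the small set where $\chi=1$. For $0<y<\frac12$ let $S_y=\{x\in[0,1]:H(x)\le y\}$. On $S_y$ we have $\chi(x,y)=1$. Off $S_y$ we have $y<H=h(d)$, so $u\ge w-C$ by Lemma~\ref{lem:u}(ii). Since $u(\cdot,y)$ has mean zero by \eqref{eq:u},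
\[
\int_{S_y}u\,dx=-\int_{[0,1]\setminus S_y}u\,dx\le-M_y,\qquad M_y:=\int_{\{x\in[0,1]:\,H(x)>y\}}w\,dx-C .
\]
As $y\to0$, the sets $\{H>y\}\cap[0,1]$ increase to $[0,1]\setminus K$. There are $2^j$ gaps of generation $j$ in $[0,1]$, so
\[
\int_0^1w\,dx=\sum_j2^j\varepsilon_j\ell_jW_j=\sum_jp_j\varepsilon_jW_j=\infty
\]
by \eqref{eq:diverge}. So $M_y\to\infty$. When $M_y>0$, necessarily $|S_y|>0$, and Jensen's inequality gives
\[
\int_0^1\chi^2|f|^{-2}\,dx\ge\int_{S_y}e^{-2\alpha u}\,dx\ge|S_y|\,e^{2\alpha M_y/|S_y|}\ge2\alpha M_y\to\infty .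
\]

So Proposition~\ref{prop:criterion} applies. With Lemma~\ref{lem:reduction} this proves Theorem~\ref{thm:main} (take $\alpha=\gamma=1$) and the case $\alpha,\gamma>0$ of Theorem~\ref{thm:general}.

\section{The case \texorpdfstring{$\alpha<0<\gamma$}{alpha<0<gamma}}\label{sec:neg}

For $\alpha<0$ both halves of $b$ may be rougher than square summable, while $a$ must decay. So $b$ can be the Fourier sequence of a singular measure, carried by a null set on which a smooth analytic function $f$ vanishes. We need a measure whose Fourier coefficients are nearly square summable, and an $f$ that vanishes to infinite order on its support.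

Choose $0<s<1$ with $s\le\min(|\alpha|,\gamma)$, then $\delta\in(1-s,1)$, $\xi=2^{-1/\delta}<\frac12$ and $\eta\in(\delta,1)$. In this section constants may also depend on $s,\delta,\eta$. Let $K'\subset\mathbb T$ be the Cantor set of constant dissection ratio $\xi$ built in an arc of length $1$: there are $2^j$ closed arcs of generation $j\ge0$, each of length $\xi^j$. Let $\nu$ be the probability measure on $K'$ that gives mass $2^{-j}=\xi^{j\delta}$ to each arc of generation $j$.

\emph{Bounds for $\nu$.} An arc of length at most $\xi^j$ meets at most two arcs of generation $j$. Indeed, its length is at most $1$, so it cannot contain the long complementary arc, whose length is $2\pi-1>1$; if it met three arcs of generation $j$, it would therefore contain one of them together with the two adjacent gaps, and it would be longer than $\xi^j$. For $|I|\le1$ we use this with $j$ such that $\xi^{j+1}<|I|\le\xi^j$, and for $|I|>1$ we use $\nu(I)\le1$. This gives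
\begin{equation}\label{eq:nuup}
\nu(I)\le C|I|^\delta\qquad\text{for all arcs }I .
\end{equation}
If $\zeta\in K'$ and $\xi^j\le\rho<\xi^{j-1}$, $j\ge1$, then the arc of generation $j$ that contains $\zeta$ lies in $\{|\zeta'-\zeta|\le\rho\}$; for $1\le\rho\le2$ the same holds with $j=0$. Hence
\begin{equation}\label{eq:nulow}
\nu\big(\{|\zeta'-\zeta|\le\rho\}\big)\ge c\rho^\delta\qquad(\zeta\in K',\ 0<\rho\le2).
\end{equation}

\emph{The sequence $b$.} Let $b_n=\hat\nu(n)=\int e^{-int}\,d\nu(t)$. For $N\ge1$ let $M=2N$ and let $F_M(t)=\sum_{|n|\le M}\big(1-\frac{|n|}{M+1}\big)e^{int}$ be the Fej\'er kernel, which satisfies $0\le F_M(t)\le\min\big(M+1,\frac{\pi^2}{(M+1)t^2}\big)$ for $|t|\le\pi$. Since $1-\frac{|n|}{M+1}\ge\frac12$ for $|n|\le N$,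
\[
\sum_{|n|\le N}|\hat\nu(n)|^2\le2\iint F_M(x-t)\,d\nu(t)\,d\nu(x).
\]
Splitting the $t$-integral into $|x-t|\le\frac1M$ and $\frac{2^i}M<|x-t|\le\frac{2^{i+1}}M$, $i\ge0$ (distances modulo $2\pi$), and using \eqref{eq:nuup}, we see that the right side is at most
\[
C\Big(M\cdot M^{-\delta}+\sum_{i\ge0}\frac M{4^i}\Big(\frac{2^{i+1}}M\Big)^\delta\Big)\le CN^{1-\delta}.
\]
Since $1-\delta<s$, summation over the blocks $2^i\le|n|<2^{i+1}$ gives $\sum_n(1+|n|)^{-s}|\hat\nu(n)|^2<\infty$. As $\alpha\le-s$ and $\gamma\ge s$, the last two conditions in \eqref{eq:one} hold; and $b_0=1\neq0$.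

\emph{The function $f$.} For $z\in\mathbb D$ let
\[
\Phi(z)=\int(1-z\bar\zeta)^{-\eta}\,d\nu(\zeta),\qquad f=e^{-\Phi},
\]
with the principal branch. Let $\rho=\operatorname{dist}(z,K')<2$ and let $\zeta_0\in K'$ be nearest to $z$. Since $|\arg(1-z\bar\zeta)|<\frac\pi2$, $|1-z\bar\zeta|=|z-\zeta|$, and $|z-\zeta|\le2\rho$ if $|\zeta-\zeta_0|\le\rho$, \eqref{eq:nulow} gives
\[
\operatorname{Re}\Phi(z)\ge\cos\tfrac{\pi\eta}2\int|z-\zeta|^{-\eta}\,d\nu(\zeta)\ge\cos\tfrac{\pi\eta}2\,(2\rho)^{-\eta}\,\nu\big(\{|\zeta-\zeta_0|\le\rho\}\big)\ge c\rho^{-(\eta-\delta)} .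
\]
Moreover $|\Phi^{(m)}(z)|\le C_m\rho^{-\eta-m}$ for $m\ge0$. As $f^{(m)}$ is $f$ times a polynomial in $\Phi',\dots,\Phi^{(m)}$, there are numbers $M_m$ with
\[
|f^{(m)}(z)|\le C_m\rho^{-M_m}\exp\big(-c\rho^{-(\eta-\delta)}\big)\qquad(m\ge0).
\]
Since $\eta>\delta$, all derivatives of $f$ are bounded in $\mathbb D$, and $f(z)\to0$ as $\operatorname{dist}(z,K')\to0$. By Cauchy's estimates for $f^{(m)}$, the Taylor coefficients satisfy $a_n=O(n^{-m})$ for every $m$. So the first condition in \eqref{eq:one} holds, and $f=\sum a_nz^n$ extends continuously to $\overline{\mathbb D}$ with $f=0$ on $K'$. Clearly $a\neq0$. Since $\sum|a_n|<\infty$, finally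
\[
(a*b)_k=\sum_{n\ge0}a_n\int e^{-i(k-n)t}\,d\nu(t)=\int f(e^{it})e^{-ikt}\,d\nu(t)=0\qquad(k\in\mathbb Z).
\]
By Lemma~\ref{lem:reduction} this settles the case $\alpha<0<\gamma$. Together with Sections~\ref{sec:zero} and~\ref{sec:verify}, the proof of Theorem~\ref{thm:general} is complete. \hfill$\square$

\begin{thebibliography}{9}
\bibitem{BHV} Alexander Borichev, Hakan Hedenmalm, and Alexander Volberg, \emph{Large Bergman spaces: invertibility, cyclicity, and subspaces of arbitrary index}, arXiv:math/0304318 (2003).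
\end{thebibliography}
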